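# The $L^6$ Strichartz estimate on the circle over time windows of length $1/\log N$

## 1. Coincidences among triples of squares, and a peak at time $2\pi/3$

Take a finite set $S$ of $N$ integers and the function
$$u(x,t)=\sum_{k\in S}e^{i(kx-k^2t)},$$
which is $2\pi$-periodic in $x$ and in $t$. Write $|u|^6=u^3\,\overline{u}^{\,3}$, multiply out, and integrate over $[0,2\pi]^2$. Every exponential integrates to zero unless both of its frequencies vanish, so $\int_0^{2\pi}\!\int_0^{2\pi}|u|^6\,dx\,dt=4\pi^2J(S)$, where $J(S)$ is the number of six-tuples in $S$ with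
$$k_1+k_2+k_3=k_4+k_5+k_6,\qquad k_1^2+k_2^2+k_3^2=k_4^2+k_5^2+k_6^2. \tag{1}$$

Some solutions are always there: the second triple may be a rearrangement of the first. A triple $\{k,k,k\}$ has one ordering, $\{k,k,l\}$ has three, $\{k,l,m\}$ has six, so these trivial solutions number
$$N+9N(N-1)+36\binom N3=6N^3-9N^2+4N .$$

Let us look for others. Take $S=\{0,1,2,3\}$ and list unordered triples by their sum, with the sum of squares in parentheses. The reflection $k\mapsto3-k$ respects (1) and sends sum $s$ to $9-s$, so sums up to $4$ suffice. Sums $0$ and $1$ have one triple each. Sum 2: $002\,(4)$, $011\,(2)$. Sum 3: $003\,(9)$, $012\,(5)$, $111\,(3)$. Sum 4: $013\,(10)$, $022\,(8)$, $112\,(6)$. No two agree, so $J=6\cdot64-9\cdot16+16=256$, and $J/N^3=4$.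

Now take $S=\{0,1,2,3,4\}$. The reflection $k\mapsto4-k$ leaves sums up to $6$. Besides the lists above there are: sum 4: $004\,(16)$; sum 5: $014\,(17)$, $023\,(13)$, $113\,(11)$, $122\,(9)$; sum 6: $024\,(20)$, $033\,(18)$, $114\,(18)$, $123\,(14)$, $222\,(12)$. There is exactly one coincidence:
$$0+3+3=1+1+4,\qquad 0+9+9=1+1+16 .$$
Each of the two triples has $3$ orderings, so it adds $2\cdot3\cdot3=18$ solutions: $J=545+18=563$. With the quick cases $N=1,2,3$ the ratios $J(\{0,\dots,N-1\})/N^3$ are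
$$1,\qquad \tfrac{20}{8}=2.5,\qquad \tfrac{93}{27}\approx3.44,\qquad 4,\qquad \tfrac{563}{125}\approx4.50 .$$
Since $\|1_S\|_{\ell^2}^6=N^3$, the ratio compares $\int|u|^6$ with the sixth power of the $L^2$ size of the data. Trivial solutions alone keep it below $6$. Whether it stays bounded depends on the coincidences.

Counting only works over a full period in time. To see what happens in a short window $[0,T]$, ask where $|u|$ is large. Take $u(x,t)=\sum_{k=1}^ne^{i(kx-k^2t)}$. Near the origin all terms are aligned: for $|x|\le\frac1{4n}$, $0\le t\le\frac1{4n^2}$ the phases are at most $\frac12$ in absolute value, so $|u|\ge n\cos\frac12\ge n/2$, on a set of area $\frac1{8n^3}$. This contributes at least a constant times $n^6\cdot n^{-3}=n^3$ to $\int|u|^6$, and $n^3=\|f\|^6$.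

Now go to $x=0$, $t=2\pi/3$. The terms $e^{-2\pi ik^2/3}$ have period $3$ in $k$, and one period sums to
$$1+2e^{-2\pi i/3}=1+2\Big(-\frac12-\frac{i\sqrt3}2\Big)=-i\sqrt3 .$$
So if $3\mid n$, then $|u(0,2\pi/3)|=\frac n3\sqrt3=n/\sqrt3$: smaller than $n$, but far larger than the root mean square $\sqrt n$. In the same way one expects $|u|\approx n/\sqrt q$ at $x=2\pi b/q$, $t=2\pi a/q$, again on a box of area about $n^{-3}$. Such a box contributes about $n^6q^{-3}n^{-3}=n^3q^{-3}$. In the window $[0,T]$ there are about $Tq$ values of $a$ and $q$ values of $b$ for each $q$, so each $q$ contributes about $Tn^3/q$, and the harmonic sum over $q$ up to a power of $n$ gives $Tn^3\log n$. Together with the origin, the ratio $\int_0^T\!\int|u|^6/\|f\|^6$ for this one example should have size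
$$1+T\log n .$$

The two terms balance at $T=1/\log n$. So we ask: can other data do worse than this arithmetic example, or is $1+T\log N$ the truth for every $f$ supported on $N$ consecutive frequencies? In particular, is the ratio bounded up to time $1/\log N$?

## 2. The window estimate

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$. For $f\in L^2(\mathbb T)$ the periodic Schrödinger propagator is $e^{it\Delta}f(x)=\sum_{k\in\mathbb Z}\hat f(k)e^{i(kx-tk^2)}$. "Dyadic" means a power of $2$ with integer exponent. For dyadic $N\ge2$ the Littlewood–Paley projection $P_N$ is a Fourier multiplier with bounded symbol supported where $|k|\sim N$, in particular in $\{|k|\le C_1N\}$ for a fixed integer $C_1\ge1$.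

Burq–Gérard–Tzvetkov proved $\|P_Ne^{it\Delta}f\|_{L^6([0,N^{-1}]\times\mathbb T)}\lesssim\|f\|_{L^2}$. Bourgain showed that on $[0,1]\times\mathbb T$ the corresponding estimate fails with an $N$-independent constant. In two dimensions, Herr–Kwak proved $\|P_Se^{it\Delta}f\|_{L^4([0,(\log\#S)^{-1}],L^4(\mathbb T^2))}\lesssim\|f\|_{L^2(\mathbb T^2)}$ for every bounded $S\subseteq\mathbb Z^2$ with $\#S\ge2$. By analogy, Robert Schippa's "Refinements of Strichartz estimates on tori and applications", arXiv:2312.06333 (2023), is the source of the conjecture that in one dimension the $L^6$ estimate holds on $[0,\log(N)^{-1}]$. The conjecture is true, and we shall prove a sharper statement.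

For finitely supported $f:\mathbb Z\to\mathbb C$ put
$$u_f(x,t)=\sum_kf(k)e^{i(kx-k^2t)},\qquad \|f\|=\|f\|_{\ell^2},\qquad E(f)=\int_0^T\!\!\int_{\mathbb T}|u_f|^6\,dx\,dt$$
for a given $T$. For a set $S$ of reals, $f_S=f1_S$ and $u_S=u_{f_S}$. The letter $C$ denotes constants that may change from line to line and are absolute unless stated otherwise.

**Theorem 1.** There is an absolute $C$ such that for all $N\ge2$, $T>0$ and all $f$ supported in an interval of at most $N$ integers,
$$\int_0^T\!\!\int_{\mathbb T}|u_f|^6\,dx\,dt\le C(1+T\log N)\|f\|^6 .$$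

**Theorem 2 (sharpness).** For $N^{-2}\le T\le1$ and $N$ large, the supremum of $\|u_f\|_{L^6([0,T]\times\mathbb T)}$ over $\|f\|=1$ with $f$ supported in a given interval of $N$ integers is comparable to $(1+T\log N)^{1/6}$.

**Corollary 3 (the conjecture).** For all dyadic $N\ge2$ and $f\in L^2(\mathbb T)$,
$$\|P_Ne^{it\Delta}f\|_{L^6_{t,x}([0,\log(N)^{-1}]\times\mathbb T)}\lesssim\|f\|_{L^2(\mathbb T)}$$
with a constant independent of $N$ and $f$. More precisely, $\|P_Ne^{it\Delta}f\|_{L^6([0,T]\times\mathbb T)}\lesssim(1+T\log N)^{1/6}\|f\|_{L^2}$ for all $T>0$.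

*Theorem 1 implies Corollary 3.* The coefficients of $P_Nf$ are supported on at most $N'=2C_1N+1$ consecutive integers, and $\log N'\le C\log N$ for $N\ge2$. Their $\ell^2$ norm is $\lesssim\|f\|_{L^2}$. Apply Theorem 1 with $N'$ in place of $N$; the first statement is $T=1/\log N$.

Two one-line tests: for one mode, $E(f)=2\pi T|f(k)|^6$; for $f=1_{\{0,1\}}$, $|u_f|^2=2+2\cos(x-t)$, the mean of $8(1+\cos)^3$ is $8(1+\frac32)=20$, and $E(f)=40\pi T=5\pi T\|f\|^6$. Both are below $C(1+T\log N)\|f\|^6$ with $N=2$.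

We use one symmetry throughout. For $c\in\mathbb Z$, expanding $(m+c)^2$ gives $u_{f(\cdot-c)}(x,t)=e^{i(cx-c^2t)}u_f(x-2ct,t)$, so
$$|u_{f(\cdot-c)}(x,t)|=|u_f(x-2ct,t)|. \tag{2}$$
Hence integrals over $\mathbb T\times[0,T]$ of functions of $(|u_{f_1}|,|u_{f_2}|)$ do not change when $f_1,f_2$ are shifted by the same integer (**Galilean invariance**).

## 3. Farey boxes: the lower bound in Theorem 2

This section makes the count of Section 1 rigorous. By (2) we may take $f=1_{\{1,\dots,n\}}$ with $n=N$, $\|f\|^2=n$.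

**Step 1: the peak at the origin gives the lower bound $1$.** Section 1 gave $|u_f|\ge n/2$ for $|x|\le\frac1{4n}$, $0\le t\le\frac1{4n^2}$, an area of $\frac1{8n^3}$. So for $T\ge n^{-2}$ we have $E(f)\ge\frac{n^6}{64}\cdot\frac1{8n^3}=\frac{1}{512}\|f\|^6$. If $T<1/\log n$, then $1+T\log N\le2$ and the lower bound is proved. From now on $1/\log n\le T\le1$ and $n$ is large.

**Step 2: the size of $u_f$ near a rational point.** Let $q\le n^{1/4}$ be odd, $(a,q)=1$, $0\le b<q$. The complete sum $G=\sum_{k\bmod q}e^{2\pi i(bk-ak^2)/q}$ satisfies $|G|=\sqrt q$: writing the two indices as $k+h$ and $k$,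
$$|G|^2=\sum_{h\bmod q}e^{2\pi i(bh-ah^2)/q}\sum_{k\bmod q}e^{-2\pi i\cdot2akh/q}=q,$$
because the inner sum vanishes unless $q\mid2ah$, that is, $q\mid h$. Put $S(m)=\sum_{k=1}^me^{2\pi i(bk-ak^2)/q}$. Splitting into complete periods and a remainder of fewer than $q$ terms,
$$|S(m)|\le\frac m{\sqrt q}+q,\qquad|S(n)|\ge\frac n{\sqrt q}-\sqrt q-q. \tag{3}$$
Now let $x=\frac{2\pi b}q+y$, $t=\frac{2\pi a}q+s$ with $0\le y\le\frac1{10n}$, $0\le s\le\frac1{10n^2}$. Then $u_f(x,t)=\sum_{k=1}^ne^{2\pi i(bk-ak^2)/q}\varphi_k$ with $\varphi_k=e^{i(ky-k^2s)}$. The total variation of $k\mapsto\varphi_k$ on $[1,n]$ is at most $\int_0^n(y+2ks)\,dk=ny+n^2s\le\frac15$. Abel summation, $u_f=S(n)\varphi_n-\sum_{m<n}S(m)(\varphi_{m+1}-\varphi_m)$, together with (3), gives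
$$|u_f(x,t)|\ge|S(n)|-\tfrac15\max_{m\le n}|S(m)|\ge\frac{4n}{5\sqrt q}-3q\ge\frac n{2\sqrt q}, \tag{4}$$
the last step because $q^{3/2}\le n^{3/8}\le n/10$ for $n$ large.

**Step 3: the boxes do not overlap and fit in the window.** Each box has area $\frac1{100}n^{-3}$. Distinct fractions $a/q$ with denominators at most $n^{1/4}$ differ by at least $n^{-1/2}$, so distinct times $2\pi a/q$ differ by at least $2\pi n^{-1/2}$, more than the time length. For the same $a/q$ (hence the same $q$), distinct values $2\pi b/q$ differ by at least $2\pi n^{-1/4}$, more than the width, and the boxes stay inside $[0,2\pi)$. So boxes with distinct $(a/q,b/q)$ are disjoint. If $1\le a\le Y:=Tq/(4\pi)$, then $t\le\frac T2+\frac1{10n^2}\le T$.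

**Step 4: counting.** With $\mu$ the Möbius function (in this section only) and $d$ the divisor function, the number of $1\le a\le Y$ coprime to $q$ is
$$\sum_{e\mid q}\mu(e)\lfloor Y/e\rfloor\ge Y\frac{\varphi(q)}q-d(q)=\frac{T\varphi(q)}{4\pi}-d(q).$$
Use odd $q\in[Q_0,Q_1]$ with $Q_0=T^{-4}$, $Q_1=n^{1/4}$; this range is nonempty for $n$ large since $T^{-4}\le\log^4n$. Summing over the $q$ values of $b$, by (4),
$$E(f)\ge\sum_{q}q\Big(\frac{T\varphi(q)}{4\pi}-d(q)\Big)\frac1{100n^3}\Big(\frac n{2\sqrt q}\Big)^6=\frac{n^3}{6400}\sum_qq^{-2}\Big(\frac{T\varphi(q)}{4\pi}-d(q)\Big).$$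
From $\varphi(q)/q=\sum_{e\mid q}\mu(e)/e$ we get, for $x\ge1$,
$$F(x):=\sum_{q\le x,\ q\text{ odd}}\frac{\varphi(q)}q=\sum_{e\le x,\ e\text{ odd}}\frac{\mu(e)}e\Big(\frac x{2e}+O(1)\Big)=c_*x+O(\log(2x)),\qquad c_*=\frac12\prod_{p>2}(1-p^{-2})>0 .$$
Partial summation gives
$$\sum_{Q_0\le q\le Q_1,\ q\text{ odd}}\frac{\varphi(q)}{q^2}=\int_{Q_0}^{Q_1}\frac{F(x)}{x^2}dx+O(1)=c_*\log\frac{Q_1}{Q_0}+O(1)=c_*\Big(\frac14\log n-4\log\frac1T\Big)+O(1).$$
From $d(q)\le2q^{1/2}$ we get $\sum_{q\ge Q_0}d(q)q^{-2}\le CQ_0^{-1/2}=CT^2\le CT$. Since $\log\frac1T\le\log\log n$,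
$$E(f)\ge cn^3\Big(T\big(c'\log n-C\log\tfrac1T-C\big)-CT^2\Big)\ge c''n^3T\log n=c''\|f\|^6\,T\log n$$
for $n$ large. As $T\log n\ge1$ here, this is the lower bound $c(1+T\log N)$. The upper bound in Theorem 2 is Theorem 1, to which we now turn.

## 4. Slicing time, and a bilinear estimate to aim for

The first thing to try for Theorem 1 is to slice. A time shift $t\mapsto t+t_0$ multiplies $f(k)$ by $e^{-ik^2t_0}$ and keeps $\|f\|$, so the Burq–Gérard–Tzvetkov estimate applies on each window of length $1/N$. There are at most $NT+1$ windows, and we obtain $E(f)\le C(1+NT)\|f\|^6$. At $T=1/\log N$ this loses $N/\log N$. It stops there because the argument lets every window have a full-size peak, and has no way to say that peaks at different times compete.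

The example of Section 1 suggests a different accounting. Normalize $\|f\|=1$; the peaks at denominator $q$ have $|u|^2\approx\lambda:=n/q$. Each dyadic range of $q$, so each dyadic level $\lambda$, contributed about $T$, and there are about $\log N$ levels. So we aim for a bound, level by level, of the form $T+e_\lambda$ with $\sum_\lambda e_\lambda\le C$. We shall reach it for a product of two functions with separated frequencies.

**Proposition 4.** Let $c_0,\theta\in(0,1]$, $L\ge1$, $T>0$. Let $f_1,f_2$ with $\|f_i\|\le1$ be supported in intervals $I_1,I_2$ contained in an interval of length $L$, with $\mathrm{dist}(I_1,I_2)\ge c_0L$. Put $v_i=u_{f_i}$. Then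
$$\int_{\{(x,t)\in\mathbb T\times[0,T]:\ |v_2|^2\ge\theta|v_1|^2\}}|v_1|^4|v_2|^2\,dx\,dt\le C(c_0,\theta)\,(1+T\log(2+L)). \tag{5}$$

Sections 5 to 9 prove this; Sections 10 to 12 deduce Theorem 1.

## 5. A sum over pairs with no logarithm

This section supplies the arithmetic-free inequality that makes the errors $e_\lambda$ summable.

**Lemma 5.** Let $\mu\ge0$ be a finitely supported measure on $\mathbb Z$ with total mass $\le1$, $\mu_k=\mu(\{k\})$. Then
$$\sum_{k<k',\ \mu_k\mu_{k'}\ne0}\frac{\mu_k\mu_{k'}}{(k'-k)\,\mu([k,k'])}\le C. \tag{6}$$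

For the uniform measure on $\{1,\dots,n\}$, with $d=k'-k$, the sum is $\frac1n\sum_{d=1}^{n-1}\frac{n-d}{d(d+1)}\le\sum_{d\ge1}\frac1{d(d+1)}=1$. The lemma says that no other distribution of mass creates a logarithm.

*Proof.* Fix a dyadic $D\ge1$ and consider the pairs with $D\le k'-k<2D$. Let $Q_a=[aD,(a+1)D)$. If $k\in Q_a$, then $(a+1)D\le k'<(a+3)D$, so $k'\in Q_b$ with $b\in\{a+1,a+2\}$. Let $R(k)=\mu([k,(a+1)D))$ and $\Lambda(k')=\mu([bD,k'])$. The two intervals are disjoint parts of $[k,k']$, so $\mu([k,k'])\ge R(k)+\Lambda(k')$.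

Let $\alpha=\mu(Q_a)$, $\beta=\mu(Q_b)$. As $k$ runs over $Q_a$, the intervals $(R(k)-\mu_k,R(k)]$ have lengths $\mu_k$ and partition $(0,\alpha]$. As $k'$ runs over $Q_b$, the intervals $(\Lambda(k')-\mu_{k'},\Lambda(k')]$ partition $(0,\beta]$. Since $1/(r+l)$ decreases in each variable, its value at the upper right corner of a cell is at most its average over the cell. Hence
$$\sum_{k\in Q_a,\,k'\in Q_b}\frac{\mu_k\mu_{k'}}{R(k)+\Lambda(k')}\le\int_0^\alpha\!\!\int_0^\beta\frac{dl\,dr}{r+l}=(\alpha+\beta)\log(\alpha+\beta)-\alpha\log\alpha-\beta\log\beta\le(\alpha+\beta)\log2,$$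
the sum being over pairs with $\mu_k\mu_{k'}\neq0$. The last step says that the entropy of a two-point distribution is at most $\log2$. Summing over $a$ and $b\in\{a+1,a+2\}$ gives at most $4\log2$. Since $k'-k\ge D$, the pairs at scale $D$ contribute at most $4\log2/D$ to (6), and summing over dyadic $D\ge1$ gives at most $8\log2$. $\square$

## 6. Equal-mass blocks and the fluctuation of the square function

We start the proof of Proposition 4.

**Step 1: normalizations.** By (2) all frequencies lie in $[0,L]$. We may assume $T\ge1/L$: otherwise replace $T$ by $1/L$, which increases the left side of (5), while the right side becomes $C(1+L^{-1}\log(2+L))\le C$. Replace $I_i$ by the convex hull of the integers in it; if there are none, the integral is $0$. In Sections 6 to 9 constants may depend on $c_0$, $\theta$ and on a dyadic number $\delta=\delta(\theta)\in(0,1)$ chosen in Section 8, unless they are called absolute. Let $L_0$ be the dyadic number with $L\le L_0<2L$. Put $\mu_{i,k}=|f_i(k)|^2$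 and $\mu_i(S)=\sum_{k\in S}\mu_{i,k}$. Functions on $\mathbb T\times\mathbb R$ are regarded as $2\pi$-periodic in $x\in\mathbb R$ when convenient.

**Step 2: blocks.** The purpose is to split $v_i$, at a level $\lambda$, into few pieces of small mass. Let $\lambda\ge1/\delta$ be dyadic and $\beta=1/(\delta\lambda)\le1$. Partition the integers of $I_i$ into runs of consecutive integers, called blocks, greedily from the left: a block starting at $k$ is $\{k\}$ if $\mu_{i,k}>\beta$, and otherwise the longest run starting at $k$ of mass $\le\beta$. Every non-singleton block has mass $\le1/(\delta\lambda)$. Two consecutive blocks have total mass $>\beta$: either the first is a heavy singleton, or appending the first integer of the next block already exceeds $\beta$. So the number of blocks is at most $2\delta\lambda+1\le3\delta\lambda$.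

For a block $K$ let $H(K)$ be the least power of two $\ge\#K$, and let $v_{i,K}=u_{(f_i)_K}$. Put
$$\rho_i=\sum_K|v_{i,K}|^2,\qquad q_i=\rho_i-\|f_i\|^2=\sum_K\sum_{k\ne k'\in K}f_i(k)\overline{f_i(k')}\,e^{i((k-k')x-(k^2-k'^2)t)} .$$
For dyadic $\tau\ge1$ let $v_i^{<\tau}$, $v_i^{\ge\tau}$ be the sums of $v_{i,K}$ over $H(K)<\tau$, respectively $H(K)\ge\tau$. Let $\rho_i^{<\tau}=\sum_{H(K)<\tau}|v_{i,K}|^2$, $\rho^{<\tau}=\rho_1^{<\tau}+\rho_2^{<\tau}$ and $\rho^{\le\tau}=\rho^{<2\tau}$. By Cauchy–Schwarz over the blocks,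
$$|v_i|^2\le3\delta\lambda\,\rho_i,\qquad|v_i^{<\tau}|^2\le3\delta\lambda\,\rho_i^{<\tau}. \tag{7}$$
All these objects depend on $\lambda$. The function $\rho_i$ has mean $\|f_i\|^2\le1$, and $q_i$ is its fluctuation. If $|v_i|^2\ge\lambda$, then (7) forces $\rho_i\ge1/(3\delta)$: large values of $v_i$ force large fluctuations.

*Example.* Let $q$ be odd, $n=2^rq$, $f=n^{-1/2}1_{\{1,\dots,n\}}$, $\lambda=2^r=n/q\ge1/\delta$. Blocks are the longest runs of mass $\le1/(\delta\lambda)=q/(\delta n)$, so they have length $h=q/\delta$, and there are $n/h=\delta\lambda$ of them. At $(2\pi b/q,2\pi a/q)$ with $(a,q)=1$ each block sums $h/q$ complete Gauss sums, so $|v_K|^2=\frac1n(h/q)^2q=\frac{h^2}{nq}$ and $\rho=\frac nh\cdot\frac{h^2}{nq}=\frac hq=\frac1\delta$, while $|v|^2=\frac1n(n/q)^2q=\lambda$. So at level $\lambda$ the block length finds the denominator $q$ by itself, up to the factor $1/\delta$, and at the peak $\rho$ is $1/\delta$ instead of its mean $1$.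

**Step 3: the $L^2$ norm of $q_i$.** We need to know that large fluctuations are rare. Let $\omega(t)=(1+\mathrm{dist}(t,[0,T])/T)^{-2}$. Fix $m\ne0$. With $k'=k-m$ we have $k^2-k'^2=2mk-m^2$, so the $m$-th Fourier coefficient of $q_i$ in $x$ is $e^{im^2t}\sum_kg_ke^{-2imkt}$, where $g_k=f_i(k)\overline{f_i(k-m)}$ if $k,k-m$ lie in one block and $g_k=0$ otherwise. Its modulus has period $\pi/|m|$ in $t$, and the integral of its square over a period is $\frac\pi{|m|}\sum_k|g_k|^2$. An interval of length $T$ is covered by at most $T|m|/\pi+1$ periods, so the integral over it is at most $(T+\pi/|m|)\sum_k|g_k|^2$. On $[jT,(j+1)T]$ we have $\omega^2\le(1+\max(|j|-1,0))^{-4}$, which is summable over $j\in\mathbb Z$. Parseval in $x$ gives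
$$\|q_i\omega\|^2_{L^2(\mathbb T\times\mathbb R)}\le C\sum_K\sum_{k\ne k'\in K}\Big(T+\frac1{|k-k'|}\Big)\mu_{i,k}\mu_{i,k'}\le C\Big(\frac T{\delta\lambda}+\mathcal E^{(i)}_\lambda\Big),\qquad\mathcal E^{(i)}_\lambda:=\sum_K\sum_{k\ne k'\in K}\frac{\mu_{i,k}\mu_{i,k'}}{|k-k'|}. \tag{8}$$
For the $T$ term, only non-singleton blocks contribute, and over those $\sum\mu_i(K)^2\le\frac1{\delta\lambda}\sum\mu_i(K)\le\frac1{\delta\lambda}$.

**Step 4: the errors sum over levels.** If $k<k'$ lie in one block at level $\lambda$, that block is not a singleton, so $\mu_i([k,k'])\le1/(\delta\lambda)$, that is, $\lambda\le1/(\delta\mu_i([k,k']))$. For a fixed pair the admissible dyadic $\lambda$ form a geometric series with sum at most $2/(\delta\mu_i([k,k']))$. By Lemma 5,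
$$\sum_{\lambda}\lambda\,\mathcal E^{(i)}_\lambda\le\frac C\delta\sum_{k<k',\ \mu_{i,k}\mu_{i,k'}\ne0}\frac{\mu_{i,k}\mu_{i,k'}}{(k'-k)\,\mu_i([k,k'])}\le C, \tag{9}$$
the sum running over dyadic $\lambda\ge1/\delta$.

**The missing factor $\lambda^2$.** It is tempting to finish here. Let $\delta\le\frac16$. On $\{|v_1|^2\ge\lambda\}$ we have $\rho_1\ge2$, so $q_1\ge1$, and (8) bounds the measure of this set in $\mathbb T\times[0,T]$ by $C(T/\lambda+\mathcal E_\lambda^{(1)})$. Then $\int_{\lambda\le|v_1|^2<2\lambda}|v_1|^6\le8\lambda^3\cdot C(T/\lambda+\mathcal E_\lambda^{(1)})$, which is $\lambda^2$ times too large. In fact Chebyshev's inequality with $\int_0^T\!\int|v_1|^2\le2\pi T$ already gives the measure bound $2\pi T/\lambda$. The point where this stops is that it bounds the area of the level set and then pays the full height $\lambda$ everywhere on it.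

What $q_i$ offers beyond Chebyshev is stability. It is built from blocks, which vary slowly, so its largeness at a point persists, on average, over a whole box around that point, and these larger boxes will still have total area $\lesssim T/\lambda+\mathcal E_\lambda$. On such a box the average of $|v_1v_2|^2$ turns out to be governed by the averages of $\rho_1$ and $\rho_2$, not by $\lambda^2$. That gives $\int_{\{|v_1|^2\sim\lambda,\ |v_2|^2\gtrsim\lambda\}}|v_1v_2|^2\lesssim T/\lambda+\mathcal E_\lambda$, and the remaining factor $|v_1|^2\le2\lambda$ turns this into $T+\lambda\mathcal E_\lambda$, which is the target. The box must have the right size: large enough for the relevant blocks to produce flatness, small enough for them to be constant. A stopping rule will choose it.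

## 7. Boxes: local constancy, bilinear flatness, and a maximal function

**Definition (boxes).** For dyadic $\tau\ge1$ a $\tau$-box is
$$B=\Big[\frac{2\pi a}\tau,\frac{2\pi(a+1)}\tau\Big)\times\Big[\frac b{\tau L_0},\frac{b+1}{\tau L_0}\Big),\qquad a,b\in\mathbb Z,\ 0\le a<\tau .$$

The $\tau$-boxes tile $[0,2\pi)\times\mathbb R$, and the grids refine as $\tau$ doubles, so any two boxes of any scales are nested or disjoint. For $\tau=1$ a box is the whole circle times a time interval of length $1/L_0$. Let $z_B=(x_B,t_B)$ be the center, and put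
$$|(x,t)|_B=\tau|x|+\tau L_0|t|,\qquad w_B(z)=(1+|z-z_B|_B)^{-10},\qquad\langle F\rangle_B=|B|^{-1}\int_{\mathbb R^2}Fw_B .$$
Scaling gives $\langle1\rangle_B\le C$ with $C$ absolute. For $z\in B$ we have $|z-z_B|_B\le\pi+\frac12<4$. We use repeatedly
$$1+|z'-z_B|_B\le(1+|z-z'|_B)(1+|z-z_B|_B). \tag{10}$$
Fourier transforms are $\widehat F(\xi,\eta)=\int F(x,t)e^{-i(x\xi+t\eta)}dx\,dt$.

**Step 1: local constancy.** This step says that a piece with frequencies in an interval of length $\le2\tau$ is controlled on a $\tau$-box by its average. Let $g=\sum_{k\in S}c_ke^{i(kx-k^2t)}$ with $S\subset[0,L]$ finite and contained in an interval of length $\le2\tau$. Then, with an absolute constant,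
$$|g(z)|^2\le C(1+|z-z_B|_B)^{10}\langle|g|^2\rangle_B\qquad\text{for every }z\in\mathbb R^2\text{ and every }\tau\text{-box }B. \tag{11}$$
Fix $k_0\in S$ and divide $g$ by $e^{i(k_0x-k_0^2t)}$, which does not change $|g|$. The frequencies become $(k-k_0,-(k^2-k_0^2))$, with $|k-k_0|\le2\tau$ and $|k^2-k_0^2|\le2\tau\cdot2L\le4\tau L_0$. Let $\Phi$ be a fixed Schwartz function with $\widehat\Phi=1$ on $[-2,2]\times[-4,4]$ and $\Phi_\tau(x,t)=\tau^2L_0\Phi(\tau x,\tau L_0t)$. Then $\widehat{\Phi_\tau}(\xi,\eta)=\widehat\Phi(\xi/\tau,\eta/(\tau L_0))=1$ at all these frequencies, so the demodulated $g$ equals its convolution with $\Phi_\tau$. Since $\int|\Phi_\tau|\le C$, Cauchy–Schwarz gives $|g(z)|^2\le C\int|g(z')|^2|\Phi_\tau(z-z')|\,dz'$. As $|B|=2\pi/(\tau^2L_0)$ and $\Phi$ is Schwartz, (10) gives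
$$|\Phi_\tau(z-z')|\le C|B|^{-1}(1+|z-z'|_B)^{-10}\le C|B|^{-1}(1+|z-z_B|_B)^{10}w_B(z'),$$
and (11) follows.

**Step 2: bilinear flatness.** This is the step that recovers the missing factor. For every $\tau$-box $B$,
$$\int_B|v_1^{\ge\tau}v_2^{\ge\tau}|^2\le C|B|\,\langle\rho_1\rangle_B\langle\rho_2\rangle_B . \tag{12}$$

Separation of $I_1$ and $I_2$ is essential. Let $L=L_0=M^2$ with $M$ a power of $2$, $f=M^{-1/2}1_{\{1,\dots,M\}}$, all blocks singletons, so $\rho=1$; let $\tau=1$ and $B=[0,2\pi)\times[0,1/L)$. For $0\le x\le\frac1{4M}$, $0\le t\le\frac1{4M^2}$ we have $|kx-k^2t|\le\frac14$, so $|v|\ge\frac12M^{1/2}$, and $\int_B|v|^4\ge\frac{M^2}{16}\cdot\frac1{16M^3}=\frac1{256M}$, while $|B|=2\pi M^{-2}$. Thus (12) with $v_2=v_1$ would fail by a factor of order $M=\sqrt L$.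

*Proof of (12), first part: almost orthogonality.* Let $\psi\in C_c^\infty((-1,1))$ with $\sum_{a\in\mathbb Z}\psi(\cdot-a)=1$. Let $g_{i,a}$ be obtained from $v_i^{\ge\tau}$ by multiplying the coefficient at $k$ by $\psi(k/\tau-a)$, so $v_i^{\ge\tau}=\sum_ag_{i,a}$, and $g_{i,a}$ has frequencies in $((a-1)\tau,(a+1)\tau)$.

We need a Schwartz function $\Psi\ge0$ with $\Psi\ge1$ on $[-\pi,\pi]\times[-\frac12,\frac12]$ and $\widehat\Psi$ supported in $[-1,1]^2$. Take a multiple of $h(x)^2h(t)^2$, where $\hat h\in C_c^\infty([-\frac1{10},\frac1{10}])$ is even, nonnegative and not identically zero. Then $h(x)=\frac1{2\pi}\int\hat h(\xi)\cos(x\xi)\,d\xi$ is real, and positive for $|x|\le\pi$ because there $|x\xi|\le\pi/10$; and the Fourier transform of $h^2$ is supported in $[-\frac15,\frac15]$. Put $\Psi_B(x,t)=\Psi(\tau(x-x_B),\tau L_0(t-t_B))$. Then $\Psi_B\ge1$ on $B$, $\widehat{\Psi_B}$ is supported in $[-\tau,\tau]\times[-\tau L_0,\tau L_0]$, and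
$$\int_B|v_1^{\ge\tau}v_2^{\ge\tau}|^2\le\sum_{a,b,a',b'}\int_{\mathbb R^2}g_{1,a}\,g_{2,b}\,\overline{g_{1,a'}\,g_{2,b'}}\,\Psi_B .$$
A term is nonzero only if there are corresponding frequencies with
$$|k_1+k_2-k_1'-k_2'|\le\tau,\qquad|k_1^2+k_2^2-k_1'^2-k_2'^2|\le\tau L_0 .$$
Put $s=k_1+k_2$, $d=k_1-k_2$ and similarly $s',d'$, so that $k_1^2+k_2^2=(s^2+d^2)/2$. Since $0\le s,s'\le2L_0$, $|s^2-s'^2|\le4L_0\tau$, hence $|d^2-d'^2|\le2\tau L_0+4\tau L_0=6\tau L_0$. Here the separation enters: $I_1,I_2$ are disjoint intervals at distance $\ge c_0L$, so $d,d'$ have the same sign and $|d|,|d'|\ge c_0L$. Thus $|d+d'|\ge2c_0L\ge c_0L_0$ and $|d-d'|\le6\tau/c_0$. With $|s-s'|\le\tau$ this gives $|k_i-k_i'|\le C\tau$ for $i=1,2$, and so $|a-a'|,|b-b'|\le C$.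

Now use $2|XY|\le|X|^2+|Y|^2$ with $X=g_{1,a}g_{2,b}$, $Y=g_{1,a'}g_{2,b'}$; each pair $(a,b)$ occurs boundedly often. Then apply (11) to $g_{1,a}$ and $g_{2,b}$, and use $\int(1+|z-z_B|_B)^{20}\Psi_B(z)\,dz\le C|B|$, which holds by scaling as $\Psi$ is Schwartz. The result is
$$\int_B|v_1^{\ge\tau}v_2^{\ge\tau}|^2\le C\sum_{a,b}\int|g_{1,a}|^2|g_{2,b}|^2\Psi_B\le C|B|\sum_a\langle|g_{1,a}|^2\rangle_B\sum_b\langle|g_{2,b}|^2\rangle_B .$$

*Second part: from smooth pieces back to blocks.* It remains to show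
$$\sum_a\langle|g_{i,a}|^2\rangle_B\le C\langle\rho_i\rangle_B . \tag{13}$$
Only blocks with $H(K)\ge\tau$ occur in $v_i^{\ge\tau}$. The interval $((a-1)\tau,(a+1)\tau)$ contains $2\tau-1$ integers. If $\tau\ge2$, a block with $H(K)\ge\tau$ has $\#K>\tau/2$, so at most three such blocks are contained in the interval, and at most two more meet it, one across each end. If $\tau=1$, at most one block meets it. So $|g_{i,a}|^2\le6\sum_{H(K)\ge\tau}|g_{a,K}|^2$, where $g_{a,K}$ is the part of $g_{i,a}$ coming from $K$. This is where it matters that only blocks at least about as long as $\tau$ are present.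

Write $\psi(\xi)=\int G(y)e^{-i\xi y}\,dy$ with $G$ Schwartz. Inserting this with $\xi=k/\tau-a$ and replacing $y$ by $\tau y$, for fixed $(x,t)$,
$$g_{a,K}(x,t)=\int_{\mathbb R}h(y)e^{ia\tau y}\,dy,\qquad h(y)=v_{i,K}(x-y,t)\,\tau G(\tau y).$$
These are the Fourier coefficients of the periodization of $h$ with period $2\pi/\tau$. By Parseval, then Cauchy–Schwarz in $n$ with $\sum_n(1+|\tau y+2\pi n|)^{-2}\le C$, then the decay of $G$,
$$\sum_a|g_{a,K}(x,t)|^2=\frac{2\pi}\tau\int_0^{2\pi/\tau}\Big|\sum_nh\big(y+\tfrac{2\pi n}\tau\big)\Big|^2dy\le\frac C\tau\int_{\mathbb R}(1+\tau|y|)^2|h(y)|^2dy\le C\tau\int_{\mathbb R}|v_{i,K}(x-y,t)|^2(1+\tau|y|)^{-20}dy .$$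
Integrate against $w_B(x,t)$, substitute $x\to x+y$, and use $w_B(x+y,t)\le(1+\tau|y|)^{10}w_B(x,t)$ and $\int\tau(1+\tau|y|)^{-10}dy\le C$. This gives $\sum_a\langle|g_{a,K}|^2\rangle_B\le C\langle|v_{i,K}|^2\rangle_B$. Summing over $K$ proves (13), and with it (12). $\square$

**Step 3: averages over disjoint boxes are controlled by $\|q_i\omega\|_2$.** We recall the Hardy–Littlewood theorem: on $\mathbb R$ the centered maximal function is bounded on $L^2$. The claim is that for any family of disjoint boxes (of any scales) meeting $\mathbb T\times[0,T]$,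
$$\sum_B|B|\,\langle|q_i|\rangle_B^2\le C\|q_i\omega\|^2_{L^2(\mathbb T\times\mathbb R)} . \tag{14}$$

Let $B$ be a $\tau$-box meeting $\mathbb T\times[0,T]$. Its time length is $\frac1{\tau L_0}\le\frac1L\le T$, so $\mathrm{dist}(t_B,[0,T])\le T/2$. With $d=\mathrm{dist}(t,[0,T])/T$ and $\tau L_0\ge L\ge1/T$ we get $\tau L_0|t-t_B|\ge|t-t_B|/T\ge d-\frac12$, so $1+\tau L_0|t-t_B|\ge\frac12(1+d)$ and
$$w_B(z)\le4(1+|z-z_B|_B)^{-8}\omega(t)\le4(1+|z-z_B|_B)^{-6}\omega(t).$$
For $z\in B$, (10) with the roles of $z$ and $z_B$ adjusted gives $1+|z'-z|_B\le5(1+|z'-z_B|_B)$. So $w_B(z')\le C(1+|z'-z|_B)^{-6}\omega(t')$. The set $\{|z'-z|_B\le2^j\}$ lies in the rectangle $\{|x'-x|\le s,\ |t'-t|\le s/L_0\}$ with $s=2^j/\tau$, whose area is at most $C4^j|B|$. Summing $2^{-6j}4^j$ over $j\ge0$,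
$$\langle|q_i|\rangle_B\le C\,\mathcal M(q_i\omega)(z)\qquad\text{for all }z\in B,$$
where $\mathcal MF(z)$ is the supremum over $s>0$ of the averages of $|F|$ over $\{|x'-x|\le s,\ |t'-t|\le s/L_0\}$.

Averaging first in $x'$ and then in $t'$ shows $\mathcal MF\le M_tM_xF$ with the one-dimensional centered maximal functions. $M_t$ is bounded on $L^2(\mathbb R)$. $M_x$ is bounded on $2\pi$-periodic functions in $L^2(\mathbb T)$: averages over intervals of length $\ge2\pi$ are at most twice the mean over $\mathbb T$; for shorter intervals centered in $[0,2\pi]$ apply the theorem on $\mathbb R$ to the restriction of the function to $[-2\pi,4\pi]$. So $\mathcal M$ is bounded on $L^2(\mathbb T\times\mathbb R)$. Since boxes lie in $[0,2\pi)\times\mathbb R$ and are disjoint,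
$$\sum_B|B|\langle|q_i|\rangle_B^2\le C\sum_B\int_B\mathcal M(q_i\omega)^2\le C\int_{\mathbb T\times\mathbb R}\mathcal M(q_i\omega)^2\le C\|q_i\omega\|_2^2 .$$

## 8. A stopping scale at each point of a level set

Fix dyadic $\lambda\ge1/\delta$ and let
$$U_\lambda=\{(x,t)\in\mathbb T\times[0,T]:\ \lambda\le|v_1|^2<2\lambda,\ |v_2|^2\ge\theta\lambda\},\qquad c_2:=\frac\theta{300\delta} .$$

**Step 1: choose the scale.** We attach to each $z\in U_\lambda$ the scale at which the block sum $\rho_1+\rho_2$, filled up in order of block length, first exceeds $c_2$. On $U_\lambda$, (7) gives $\rho_1+\rho_2\ge\rho_1\ge\frac1{3\delta}\ge\frac\theta{3\delta}>c_2$. As $\tau$ increases, $\rho^{<\tau}(z)$ is nondecreasing; it vanishes for $\tau=1$, since $H(K)\ge1$, and equals $(\rho_1+\rho_2)(z)$ for $\tau$ large. So there is a unique dyadic $\tau(z)\ge1$ with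
$$\rho^{<\tau(z)}(z)\le c_2<\rho^{\le\tau(z)}(z). \tag{15}$$
Let $B(z)$ be the $\tau(z)$-box containing $z$, and let $\mathcal B=\{B(z):z\in U_\lambda\}$. This collection is finite: $\tau(z)\le\max_KH(K)$, and at each scale only finitely many boxes meet $\mathbb T\times[0,T]$. Let $\mathcal B^*$ be the set of maximal elements of $\mathcal B$. They are disjoint and cover $U_\lambda$. Let $B^*\in\mathcal B^*$ have scale $\tau^*$.

**Step 2: inside $B^*$ the short blocks are negligible.** This lets us replace $v_i$ by $v_i^{\ge\tau^*}$, to which (12) applies. Let $z\in U_\lambda\cap B^*$. Then $B(z)$ meets $B^*$, so by maximality $B(z)\subset B^*$, and $\tau(z)\ge\tau^*$. Hence $\rho^{<\tau^*}(z)\le\rho^{<\tau(z)}(z)\le c_2$. By (7),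
$$|v_i^{<\tau^*}(z)|^2\le3\delta\lambda c_2=\frac{\theta\lambda}{100}\le\frac{|v_i(z)|^2}{100},\qquad\text{so}\qquad|v_i(z)|\le\tfrac{10}9|v_i^{\ge\tau^*}(z)|\qquad(i=1,2).$$
For $i=2$ this uses $|v_2|^2\ge\theta\lambda$: this is why (5) is restricted to $|v_2|^2\ge\theta|v_1|^2$.

**Step 3: on $B^*$ the average fluctuation is large.** This bounds the total area of the boxes. Write $B^*=B(z^*)$ with $z^*\in U_\lambda$, $\tau(z^*)=\tau^*$. Blocks with $H(K)\le\tau^*$ have diameter $<\tau^*$, so (11) applies to each $v_{i,K}$ at $z^*\in B^*$. By (15), and since $\rho_i\le1+|q_i|$,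
$$c_2<\sum_i\sum_{H(K)\le\tau^*}|v_{i,K}(z^*)|^2\le C\langle\rho_1+\rho_2\rangle_{B^*}\le C_3\big(2+\langle|q_1|\rangle_{B^*}+\langle|q_2|\rangle_{B^*}\big),$$
where $C_3\ge1$ is absolute: the constant in (11) and the bound for $\langle1\rangle_B$ do not depend on $\delta$. Now fix the dyadic number $\delta=\delta(\theta)\in(0,1)$ so small that $c_2=\theta/(300\delta)\ge4C_3$. Then $\langle|q_1|\rangle_{B^*}+\langle|q_2|\rangle_{B^*}\ge2$, one of the two is at least $1$, and
$$1\le\langle|q_1|\rangle_{B^*}^2+\langle|q_2|\rangle_{B^*}^2 . \tag{16}$$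

**Step 4: the level estimate.** We combine, in this order, Step 2, (12), $\langle\rho_i\rangle_B\le C(1+\langle|q_i|\rangle_B)$, (16), (14) and (8). The boxes $B^*$ are disjoint and meet $\mathbb T\times[0,T]$, so (14) applies:
$$\int_{U_\lambda}|v_1v_2|^2\le C\sum_{B^*}\int_{B^*}|v_1^{\ge\tau^*}v_2^{\ge\tau^*}|^2\le C\sum_{B^*}|B^*|\Big(1+\sum_i\langle|q_i|\rangle_{B^*}^2\Big)\le C\sum_{B^*}|B^*|\sum_i\langle|q_i|\rangle_{B^*}^2$$
$$\le C\sum_i\|q_i\omega\|_2^2\le C\Big(\frac T\lambda+\mathcal E^{(1)}_\lambda+\mathcal E^{(2)}_\lambda\Big). \tag{17}$$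

## 9. Summing the levels in the bilinear estimate

We finish Proposition 4. On $\{|v_1|^2<1/\delta\}$ the integrand in (5) is at most $\delta^{-2}|v_2|^2$, and $\int_0^T\!\int|v_2|^2\le2\pi T$, so this part contributes at most $CT$. The rest of $\{|v_2|^2\ge\theta|v_1|^2\}$ is covered by the sets $U_\lambda$ with $\lambda=2^l/\delta$, $l\ge0$, because $\lambda\le|v_1|^2<2\lambda$ implies $|v_2|^2\ge\theta\lambda$. Only $\lambda\le\|v_1\|_\infty^2\le L+1$ matter, at most $C\log(2+L)$ values. On $U_\lambda$ we have $|v_1|^4|v_2|^2\le2\lambda|v_1v_2|^2$. By (17) and (9) this part contributes at most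
$$\sum_\lambda2\lambda\int_{U_\lambda}|v_1v_2|^2\le C\sum_\lambda\big(T+\lambda\mathcal E_\lambda^{(1)}+\lambda\mathcal E_\lambda^{(2)}\big)\le C(1+T\log(2+L)).\qquad\blacksquare$$

## 10. The best constant, and frequencies far from the concentration interval

To pass from the bilinear estimate to Theorem 1 we compare the best constant with itself. Fix $T$, $N$ and an interval $J_0$ of $N$ integers, and put
$$A=\sup\{E(f):\ \mathrm{supp}\,f\subset J_0,\ \|f\|\le1\},\qquad X=1+T\log N .$$
Since $|u_f|^2\le N\|f\|^2$, we have $A\le2\pi TN^3<\infty$. By homogeneity $E(g)\le A\|g\|^6$ whenever $\mathrm{supp}\,g\subset J_0$. We shall prove $E(f)\le(1-\kappa)A+CX$ for all admissible $f$ with $\|f\|=1$, with an absolute $\kappa>0$. Since $A<\infty$, this gives $A\le CX/\kappa$.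

The reason to hope for a factor below $1$ is that if $u$ is, at each point, essentially one of several pieces of masses $p_1,p_2,\dots$, then $\int|u|^6\lesssim A\sum p_i^3$, and $\sum p_i^3<1$ unless one piece has almost all the mass. So we work at the scale where the mass of $f$ is not concentrated any further.

Let $\|f\|=1$, $\mathrm{supp}\,f\subset J_0$, $\mu(S)=\|f_S\|^2$. Let $\kappa\in(0,\frac1{20}]$ and $\theta\in(0,1]$ be absolute constants, chosen in Section 12. Let $W$ be the least cardinality of a set $I$ of consecutive integers with $\mu(I)\ge1-\kappa$; fix such an $I$, and let $c$ be its midpoint. By minimality the endpoints of $I$ carry mass, so $I\subset J_0$ and $W\le N$. Moreover,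
$$\text{any set of fewer than }W\text{ consecutive integers has }\mu\text{-mass}<1-\kappa. \tag{18}$$
Let $Q_j=[c-7^jW/2,\,c+7^jW/2]$ for $j\ge0$, $S_j=Q_j\setminus Q_{j-1}$ and $m_j=\mu(S_j)$ for $j\ge1$. Since $I\subset Q_0$, $\sum_{j\ge1}m_j\le\kappa$.

We want to discard the frequencies outside $Q_2$. The direct way is to write $u=a+b$ with $b$ the outside part, of mass $m\le\kappa$, and to use Hölder on the cross term: $\int|a|^5|b|\le E(f_{Q_2})^{5/6}\big(Am^3\big)^{1/6}\le A\,m^{1/2}$. This permits a loss of order $\kappa^{1/2}A$, while the gain available from (18) will only be of order $\kappa A$. So the term linear in $b$ must be removed exactly. Orthogonality in $x$ does this, provided we add shells one at a time.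

**Step 1: the linear term cancels against the inner part.** Let $j\ge3$, $b=u_{S_j}$, $a=u_{Q_{j-1}}=a_0+a_1$ with $a_0=u_{Q_{j-2}}$, $a_1=u_{S_{j-1}}$. For complex numbers $a,b$ put $p(s)=|a+sb|^2$. Then $p'(0)=2\,\mathrm{Re}(\bar ab)$, $|p'|\le2p^{1/2}|b|$, $p''=2|b|^2$, so $(p^3)'(0)=6\,\mathrm{Re}(|a|^4\bar ab)$ and $|(p^3)''|=|6pp'^2+3p^2p''|\le30p^2|b|^2$. By Taylor's formula,
$$|a+b|^6-|a|^6\le6\,\mathrm{Re}(|a|^4\bar ab)+C(|a|^4|b|^2+|b|^6).$$
The map $z\mapsto|z|^4\bar z=z^2\bar z^3$ has derivative of size at most $5|z|^4$, so $\big||a|^4\bar a-|a_0|^4\bar a_0\big|\le C(|a_0|^4+|a_1|^4)|a_1|$.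

For every $t$, $\int_{\mathbb T}|a_0|^4\bar a_0b\,dx=0$. A nonzero contribution needs $k_b=k_3+k_4+k_5-k_1-k_2$ with $k_1,\dots,k_5\in Q_{j-2}$ and $k_b\in S_j$. As $3-2=1$, this says $k_b-c=(k_3-c)+(k_4-c)+(k_5-c)-(k_1-c)-(k_2-c)$, so $|k_b-c|\le\frac52\cdot7^{j-2}W$, while $|k_b-c|>\frac72\cdot7^{j-2}W$ on $S_j$. (The ratio $7$ of the shells was chosen to exceed $5$.) Therefore $|a|^4\bar a$ may be replaced by $|a|^4\bar a-|a_0|^4\bar a_0$ in the linear term. With $|a_1||b|\le\frac12(|a_1|^2+|b|^2)$ and $|a|^4\le8(|a_0|^4+|a_1|^4)$,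
$$E(f_{Q_j})-E(f_{Q_{j-1}})\le C\int(|a_0|^4+|a_1|^4)(|a_1|^2+|b|^2)+C\int|b|^6 ,$$
all integrals being over $\mathbb T\times[0,T]$. Finally $|a_0|^4\le8(|u_{Q_{j-3}}|^4+|u_{S_{j-2}}|^4)$, and Young's inequality $X^4Y^2\le\frac23X^6+\frac13Y^6$ treats all terms without $u_{Q_{j-3}}$:
$$E(f_{Q_j})-E(f_{Q_{j-1}})\le C\int|u_{Q_{j-3}}|^4\big(|u_{S_{j-1}}|^2+|u_{S_j}|^2\big)+C\sum_{i=j-2}^jE(f_{S_i}). \tag{19}$$

**Step 2: the quadratic terms are bilinear.** We bound the first integral in (19) by Proposition 4; for the last sum simply $E(f_{S_i})\le Am_i^3$. For $i\in\{j-1,j\}$ split $S_i$ into its left and right parts $S_i^\pm$, of masses $m_i^\pm$. Then $Q_{j-3}$ and $S_i^\pm$ lie in $Q_j$, of length $7^jW$, at distance at least $\frac12(7^{j-2}-7^{j-3})W=3\cdot7^{j-3}W$, so $c_0=3/343$ is admissible. If $m_i^\pm>0$, there is $k\in S_i\cap J_0$, and $\frac12\cdot7^{j-2}W<|k-c|\le N$, since $c$ lies in the convex hull of $J_0$. So $7^jW\le98N$ and $\log(2+7^jW)\le C\log N$.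

Let $v_1=u_{Q_{j-3}}$ and $v_2=u_{S_i^\pm}/(m_i^\pm)^{1/2}$. Where $|v_2|^2<\theta|v_1|^2$, we have $|v_1|^4|v_2|^2\le\theta|v_1|^6$, contributing at most $\theta A$. On the complement use Proposition 4. Hence
$$\int|u_{Q_{j-3}}|^4|u_{S_i^\pm}|^2\le m_i^\pm(\theta A+C_\theta X),$$
trivially also if $m_i^\pm=0$. With $|u_{S_i}|^2\le2(|u_{S_i^+}|^2+|u_{S_i^-}|^2)$, sum (19) over $j\ge3$. Only finitely many increments are nonzero, and $\sum m_i\le\kappa$, $\sum m_i^3\le\kappa^3$. So, with $C_2$ absolute,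
$$E(f)\le E(f_{Q_2})+C_2\big(\kappa\theta A+\kappa^3A\big)+C_\theta X. \tag{20}$$

## 11. The core: broad points, narrow points, and a strict gain

The aim of this section is
$$E(f_{Q_2})\le(1-1.5\kappa)A+C_\kappa X. \tag{21}$$
If $W\le2$, $f_{Q_2}$ has at most $99$ frequencies, so $E(f_{Q_2})\le CT\le CX$ (as $\log N\ge\log2$), and (21) holds. Let $W\ge3$.

**Step 1: pieces.** Put $R=\lceil100/\kappa\rceil$, $K=2(4R+1)$, $\varepsilon=\kappa/20$. Divide $Q_2$, of length $49W$, into $n=49K$ consecutive disjoint intervals $P_1,\dots,P_n$ of length $W/K$ (half-open, except that the last is closed). Put $P_i=\emptyset$ for other $i$. Write $u=u_{Q_2}$ and $\tilde P_j=P_{j-1}\cup P_j\cup P_{j+1}$. At a point $z$ with $u(z)\ne0$ let $j^*=j^*(z)$ be the smallest index maximizing $|u_{P_j}(z)|$, so $|u_{P_{j^*}}|\ge|u|/n$.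

**Step 2: broad points.** These are the points where Proposition 4 applies: some $j$ with $|j-j^*|\ge2$ has $|u_{P_j}|\ge\frac\varepsilon n|u|$. Then
$$|u|^6\le\Big(\frac n\varepsilon\Big)^4n^2\,|u_{P_j}|^4|u_{P_{j^*}}|^2\qquad\text{and}\qquad|u_{P_{j^*}}|\ge|u_{P_j}| .$$
The intervals $P_j,P_{j^*}$ have distance $\ge W/K$ inside an interval of length $49W\le49N$. Apply Proposition 4 with $\theta=1$, $c_0=1/(49K)$, $L=49W$, $v_1=u_{P_j}$, $v_2=u_{P_{j^*}}$, for each of the at most $n^2$ pairs of indices. This gives $\int_{\rm broad}|u|^6\le C_\kappa X$.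

**Step 3: narrow points are dominated by one piece.** At the remaining points $|u_{P_i}|<\frac\varepsilon n|u|$ for all $|i-j^*|\ge2$. Bounding $|u|$ there by $|u_{\tilde P_{j^*}}|/(1-\varepsilon)$ and summing over all $j$ would count each mass three times. To keep the constant below $1$, we group the heaviest region into one interval $Q^*$ with a light border. Let $j_0$ maximize $m_0:=\mu(\tilde P_{j_0})$ over $1\le j_0\le n$. The rings $\{i:a-1\le|i-j_0|\le a\}$, $a=2,4,\dots,2R$, are disjoint and there are $R$ of them. So for one such $a$, fixed from now on,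
$$\mu\Big(\bigcup_{a-1\le|i-j_0|\le a}P_i\Big)\le\frac1R .$$
Let $Q^*=\bigcup_{|i-j_0|\le a}P_i$ and $p=\mu(Q^*)$. This is an interval of length at most $(4R+1)W/K=W/2$. It contains at most $W/2+1<W$ integers, since $W\ge3$, and $p<1-\kappa$ by (18).

If $|j^*-j_0|\le a-1$, all nonempty $P_i\not\subset Q^*$ have $|i-j_0|>a$, hence $|i-j^*|\ge2$, so $|u-u_{Q^*}|\le n\cdot\frac\varepsilon n|u|=\varepsilon|u|$. If $|j^*-j_0|\ge a$, then $|u-u_{\tilde P_{j^*}}|\le\varepsilon|u|$ for the same reason. So at a narrow point $|u|^6\le(1-\varepsilon)^{-6}\big(|u_{Q^*}|^6+\sum_{|j-j_0|\ge a}|u_{\tilde P_j}|^6\big)$, and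
$$\int_{\rm narrow}|u|^6\le(1-\varepsilon)^{-6}A\,\Theta,\qquad\Theta=p^3+\sum_{1\le j\le n,\ |j-j_0|\ge a}\mu(\tilde P_j)^3 .$$

**Step 4: $\Theta\le1-2\kappa$.** The sets $\tilde P_j$ in the sum lie in $\bigcup_{|i-j_0|\ge a-1}P_i$, which consists of the complement of $Q^*$ and the light ring, so its mass is at most $q:=1-p+\frac1R$. They cover each $P_i$ at most three times, so $\sum\mu(\tilde P_j)\le3q$. Each satisfies $\mu(\tilde P_j)\le q$, and also $\mu(\tilde P_j)\le m_0\le p$ because $\tilde P_{j_0}\subset Q^*$. Thus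
$$\Theta\le p^3+3q\min(p,q)^2 .$$
Note that $R\ge100/\kappa\ge2000$.

Suppose $p\le\frac12$. As $3p^2-2p^3$ increases on $[0,1]$, $\Theta\le p^3+3qp^2=3p^2-2p^3+\frac{3p^2}R\le\frac12+\frac3{4R}\le0.51\le1-2\kappa$.

Suppose $\frac12\le p\le1-\kappa$. By the mean value theorem $3q^3\le3(1-p)^3+\frac9R\big(\frac12+\frac1R\big)^2\le3(1-p)^3+\frac{2.4}R$. The function $p^3+3(1-p)^3$ is convex on $[0,1]$, so on $[\frac12,1-\kappa]$ it is at most the larger of its endpoint values:
$$p^3+3(1-p)^3\le\max\big(\tfrac12,\ 1-3\kappa+3\kappa^2+2\kappa^3\big)\le1-2.8\kappa,$$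
since $3\kappa+2\kappa^2\le0.2$ for $\kappa\le\frac1{20}$. As $\frac{2.4}R\le0.024\kappa$, $\Theta\le1-2\kappa$.

**Step 5: absorbing $(1-\varepsilon)^{-6}$.** We have $(1-\varepsilon)^6\ge1-6\varepsilon=1-0.3\kappa$, and $(1-1.5\kappa)(1-0.3\kappa)\ge1-1.8\kappa\ge1-2\kappa\ge\Theta$. So $(1-\varepsilon)^{-6}\Theta\le1-1.5\kappa$. Adding the broad and narrow parts proves (21).

## 12. Choice of the constants and the end of the proofs

The constant $C_2$ in (20) is absolute and does not depend on $\theta$ or $\kappa$. Choose absolute constants $\theta\in(0,1]$ with $C_2\theta\le\frac14$ and $\kappa\in(0,\frac1{20}]$ with $C_2\kappa^2\le\frac14$. Then $C_2(\kappa\theta A+\kappa^3A)\le\frac\kappa2A$, and (20) and (21) give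
$$E(f)\le(1-1.5\kappa)A+\frac\kappa2A+CX=(1-\kappa)A+CX$$
for every $f$ with $\|f\|=1$ and $\mathrm{supp}\,f\subset J_0$, with $C$ absolute. Taking the supremum over $f$ gives $A\le(1-\kappa)A+CX$. Since $A<\infty$,
$$A\le\frac C\kappa X=\frac C\kappa(1+T\log N).$$
An interval of at most $N$ integers is contained in an interval $J_0$ of exactly $N$ integers, so this is Theorem 1. By Section 2 it implies Corollary 3, and together with the lower bound of Section 3 it proves Theorem 2. $\blacksquare$
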